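
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{question}{Question}

\title{Rational conjugacy of a point and its limit along a cocharacter}


\begin{abstract}
Let $G$ be a reductive group over a field $k$ acting on an affine variety $V$, let
$\lambda$ be a $k$-defined cocharacter of $G$, and suppose that
$v'=\lim_{a\to 0}\lambda(a)\cdot v$ exists and is $G(k)$-conjugate to $v$. We prove that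
$v'$ is then $R_u(P_\lambda)(k)$-conjugate to $v$, over every field $k$ and without any
separability assumption on the stabilizer of $v$. This answers a question of Uchiyama.
The method replaces a nonsmooth stabilizer by a strictly smaller one, without losing the
existence of the limit, until the stabilizer becomes smooth. The result holds for all smooth
affine groups, and for rational $v$ it suffices that $v'$ and $v$ be conjugate over a
separable closure of $k$.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $k$ be a field with algebraic closure $\overline k$, and let $G$ be a possibly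
non-connected reductive algebraic group over $k$; that is, $R_u(G)=1$. Let $V$ be an affine
$G$-variety over $k$, so that the action $G\times V\to V$ is defined over $k$, and let
$v\in V$ be any $\overline k$-point, not necessarily rational over $k$. We write $Y_k(G)$ for the
set of $k$-defined cocharacters $\lambda:\mathbb G_m\to G$. We say that
$\lim_{a\to0}\lambda(a)\cdot v$ exists if
$a\mapsto\lambda(a)\cdot v$ extends to a morphism $\mathbb A^1\to V$; the limit is the image of
$0$. Put
\[
P_\lambda=\{g\in G:\lim_{a\to0}\lambda(a)g\lambda(a)^{-1}\text{ exists}\},\qquad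
R_u(P_\lambda)=\{g\in G:\lim_{a\to0}\lambda(a)g\lambda(a)^{-1}=1\}.
\]

Suppose that $v'=\lim_{a\to0}\lambda(a)\cdot v$ exists. Since
$\lambda(b)\cdot v'=\lim_{a\to 0}\lambda(ba)\cdot v=v'$, the point $v'$ is fixed by $\lambda$.
There is one obvious way in which $v$ and $v'$ can lie in the same orbit. If $v=u\cdot v'$ with
$u\in R_u(P_\lambda)$, then
\[
\lambda(a)\cdot v=\bigl(\lambda(a)u\lambda(a)^{-1}\bigr)\cdot v'\longrightarrow v' .
\]
Is this the only way, and is it the only way over $k$?

\begin{question}[Uchiyama \cite{Uchiyama}]
Suppose that $v'=\lim_{a\to0}\lambda(a)\cdot v$ exists for some $\lambda\in Y_k(G)$ and that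
$v'$ is $G(k)$-conjugate to $v$. Must $v'$ be $R_u(P_\lambda)(k)$-conjugate to $v$ when $k$ is
not perfect?
\end{question}

Two facts are known: (i) the answer is yes if $k$ is perfect; (ii) the answer is yes over any
$k$ if the centralizer $G_v$ is \emph{separable}, that is, if the scheme-theoretic stabilizer
of $v$ is smooth.

\subsection*{An easy case, and the difficulty}
Write $v'=g\cdot v$ with $g\in G(k)$. Suppose that $g$ lies in $P_\lambda$, and put
$l=\lim_{a\to0}\lambda(a)g\lambda(a)^{-1}\in G(k)$. Then
\[
l\cdot v'=\lim_{a\to0}\bigl(\lambda(a)g\lambda(a)^{-1}\bigr)\cdot\bigl(\lambda(a)\cdot v\bigr)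
=\lim_{a\to0}\lambda(a)\cdot v'=v'.
\]
Moreover $l$ commutes with $\lambda$, so the element $u=l^{-1}g\in G(k)$ satisfies
$\lim_{a\to0}\lambda(a)u\lambda(a)^{-1}=l^{-1}l=1$ and $u\cdot v=l^{-1}\cdot v'=v'$. So the answer is
yes in this case, over every field. In general $g\notin P_\lambda$, and the question is whether
$g$ can be moved into $R_u(P_\lambda)(k)$ by left multiplication with an element of $G(k)$ that
fixes $v'$.

For rational $v$, the elements $u\in R_u(P_\lambda)$ with $u\cdot v=v'$, once there are any, form
a torsor under the scheme-theoretic stabilizer of $v$ in $R_u(P_\lambda)$. If the stabilizer of $v$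
in $G$ is nonsmooth, this group can be nonsmooth, and then a torsor under it need not have a $k$-point,
nor even a point over a separable closure. An equation $c\,r^p+s^p=d$ with $c,d\in k$ and
$p=\operatorname{char}k$ is such a torsor, and it does occur (Section~\ref{sec:example}). So one
might expect a counterexample. There is none: the rationality of $g$ is just strong enough.

\subsection*{Results}

\begin{theorem}\label{thm:reductive}
Let $k$ be any field, $G$ a possibly non-connected reductive $k$-group, $V$ an affine
$G$-variety over $k$, $v\in V$ and $\lambda\in Y_k(G)$. Suppose that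
$v'=\lim_{a\to0}\lambda(a)\cdot v$ exists and that $v'=g\cdot v$ with $g\in G(k)$. Then
$v'=u\cdot v$ for some $u\in R_u(P_\lambda)(k)$.
\end{theorem}

Reductivity plays no role in the argument. For a smooth affine $k$-group $G$ and
$\lambda\in Y_k(G)$ let $U_\lambda(G)$ be the closed subgroup scheme of those $h$ for which
$a\mapsto\lambda(a)h\lambda(a)^{-1}$ extends over $\mathbb A^1$ with value $1$ at $0$ (see
Section~\ref{sec:facts}). If $G$ is reductive, this is $R_u(P_\lambda)$.

\begin{theorem}\label{thm:general}
Theorem~\ref{thm:reductive} holds for every smooth affine $k$-group $G$, with $U_\lambda(G)$ in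
place of $R_u(P_\lambda)$.
\end{theorem}

\begin{theorem}\label{thm:separable}
Let $k$ be any field with separable closure $k_s$, $G$ a smooth affine $k$-group, $V$ an affine
$G$-variety over $k$, $v\in V(k)$ and $\lambda\in Y_k(G)$. Suppose that
$v'=\lim_{a\to0}\lambda(a)\cdot v$ exists and that $v'\in G(k_s)\cdot v$. Then
$v'\in U_\lambda(G)(k)\cdot v$. Here $k_s$ cannot be replaced by purely
inseparable extensions of $k$.
\end{theorem}

\subsection*{The idea}
After a reduction, $V$ is a $G$-module and $v,v'$ are rational vectors. Write $x=v'$,
$H=G_x$ (as a group scheme) and $\gamma=g^{-1}$, so that $v=\gamma x$. The theorem becomes a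
statement that involves $V$ only through the group $H$:
\begin{equation}\label{eq:idea}
\lambda(a)\gamma H\to H \text{ in } G/H\quad\Longrightarrow\quad
\gamma\in U_\lambda(G)(k)\,H(k).
\end{equation}
The conclusion only gets stronger when $H$ shrinks. So if we find a smaller group $\hat H$, again
the stabilizer of a vector, with $\lambda(a)\gamma\hat H\to\hat H$ in $G/\hat H$, we may replace
$H$ by $\hat H$.

How can the limit be lifted from $G/H$ to $G/\hat H$? The reduced subgroup $H_1$ of $H$ over a
suitable finite purely inseparable extension $k'/k$ is smooth, and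
$G_{k'}/H_1\to G_{k'}/H_{k'}$ is finite and bijective on $\overline k$-points. So if a curve
$\mathbb G_m\to G_{k'}/H_1$ has a limit after projection to $G_{k'}/H_{k'}$, it already has one in
$G_{k'}/H_1$, and this is the unique point above the limit downstairs. Now embed $G_{k'}/H_1$ into a
$G_{k'}$-module and view this module as a $G$-module over $k$ by restriction of scalars. The
stabilizer in $G$ of the base point is the desired group $\hat H$ over $k$; it is strictly smaller
than $H$ if $H$ is not smooth. Closed subgroup schemes satisfy the descending chain condition, so after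
finitely many steps the stabilizer is smooth. That case can be treated directly.

\section{The method on one example}\label{sec:example}

Let $\operatorname{char}k=p>0$ and $c\in k\setminus k^p$. Let $G=\mathrm{GL}_3$ act on $V=k^3$ by
$h*z=F(h)z$, where $F$ raises all matrix entries to the $p$-th power. Put
$\lambda(a)=\operatorname{diag}(1,1,a)$ and consider, for $d\in k$,
\[
v=(c,1,d),\qquad x=(c,1,0),\qquad \lambda(a)*v=(c,1,a^pd)\to x .
\]
Conjugation by $\lambda(a)$ multiplies the entries $(3,1)$ and $(3,2)$ by $a$, the entries
$(1,3)$ and $(2,3)$ by $a^{-1}$, and fixes the others. So $R_u(P_\lambda)$ consists of the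
matrices $u_{r,s}=I+rE_{31}+sE_{32}$. Since $u_{r,s}*x=(c,1,cr^p+s^p)$,
\[
v\in R_u(P_\lambda)(k)*x\iff d=c\,r^p+s^p\ \text{ for some } r,s\in k .
\]
Over $\overline k$ this can always be solved. Over $k$ it cannot in general, for instance if $p\ge3$
and $d=c^2$, because $1,c,c^2$ are linearly independent over $k^p$. The same holds over a separable
closure $k_s$ of $k$, since $c\notin k_s^p$. Assume now that $v=\gamma*x$ with
$\gamma\in\mathrm{GL}_3(k)$. Here one reads off from the third coordinate that
$d=c\gamma_{31}^p+\gamma_{32}^p$. The following derivation does not use this formula and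
generalizes.

\emph{The stabilizer.} The stabilizer $H$ of $x$ is given by
\[
c\,h_{11}^p+h_{12}^p=c,\qquad c\,h_{21}^p+h_{22}^p=1,\qquad c\,h_{31}^p+h_{32}^p=0 .
\]
Let $t=c^{1/p}$ and $k'=k(t)$. Over $k'$ these are the $p$-th powers of the equations
\[
t\,h_{11}+h_{12}=t,\qquad t\,h_{21}+h_{22}=1,\qquad t\,h_{31}+h_{32}=0,
\]
which say that $h$ fixes $y=(t,1,0)$ in the \emph{standard} representation. The linear equations
define a smooth group $H_1$ with $H_1(\overline k)=H(\overline k)$, while $H$ is not smooth.

\emph{Lifting the limit.} We have $G_{k'}/H_1=\mathbb A^3\setminus0$ with the standard action, and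
$G_{k'}/H_{k'}=\mathbb A^3\setminus 0$ with the action $*$. The map between them raises
coordinates to the $p$-th power and sends $y$ to $x$. It sends the curve $a\mapsto\lambda(a)\gamma y$ to
$a\mapsto\lambda(a)*v$. So the coordinates of $\lambda(a)\gamma y$ are Laurent polynomials in $a$
whose $p$-th powers are polynomials; they are therefore polynomials. The $p$-th power of the
value at $0$ is $x$, hence $\lambda(a)\gamma y\to y$.

\emph{Returning to $k$.} As a representation of $G$ over $k$ we have
$k'^3=\bigoplus_{i=0}^{p-1}t^ik^3$, and matrices with entries in $k$ preserve each summand. Since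
$y=te_1+e_2$, the stabilizer of $y$ over $k$ is the group $\hat H$ fixing both $e_1$ and $e_2$. It is
smooth, of dimension $3$, whereas $\dim H=6$. Because $\gamma$ is rational, $\lambda(a)\gamma y\to y$
splits into
\[
\lambda(a)\gamma e_1\to e_1,\qquad \lambda(a)\gamma e_2\to e_2 .
\]
Hence $\gamma e_1=e_1+re_3$ and $\gamma e_2=e_2+se_3$ with $r,s\in k$. So
$\gamma\in u_{r,s}\hat H(k)$, and since $\hat H\subseteq H$ we get $v=\gamma*x=u_{r,s}*x$. One equation
involving $p$-th powers has become two linear equations.

\section{Conventions and standard facts}\label{sec:facts}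

From now on $G$ is a smooth affine $k$-group scheme. Stabilizers are scheme-theoretic, algebraic
extensions of $k$ lie in $\overline k$, and modules are finite-dimensional unless said otherwise. For a
module $V$ over $k$ and a $k$-algebra $A$ we write $V(A)=V\otimes_kA$. A group scheme of finite
type over a field is smooth if and only if it is geometrically reduced; this can be checked after a field
extension. Over a perfect field its reduced subscheme is a smooth subgroup scheme.

\smallskip
\textbf{Weights.} Let $V$ be a $G$-module over $k$ and $\lambda\in Y_k(G)$. Then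
$V=\bigoplus_{n}V_n$, where $\lambda(a)$ acts on $V_n$ as $a^n$. For $v=\sum v_n$ we have
$\lambda(a)v=\sum a^nv_n$. So $\lim_{a\to0}\lambda(a)v$ exists if and only if $v_n=0$ for all $n<0$, and
then it is $v_0$. The same holds after extension of the base field. We put
$V_{>0}=\bigoplus_{n>0}V_n$.

\smallskip
\textbf{The groups $U_\lambda$.} Let $K$ be an affine $k$-group scheme of finite type and
$\lambda\in Y_k(K)$. For a $k$-algebra $A$ let $U_\lambda(K)(A)$ be the set of $h\in K(A)$ for
which $a\mapsto\lambda(a)h\lambda(a)^{-1}$, a morphism from $\mathbb G_{m,A}$ to $K_A$, extends to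
$\mathbb A^1_A$ with value $1$ at $0$. This is a closed subgroup scheme of $K$. If $K\subseteq G$ is
closed, then
\begin{equation}\label{eq:UH}
U_\lambda(K)=U_\lambda(G)\cap K,
\end{equation}
because $A[t]\to A[t,t^{-1}]$ is injective: equations of $K$ that hold along $\mathbb G_{m,A}$ hold
along $\mathbb A^1_A$. If $K$ is \emph{smooth}, then $U_\lambda(K)$ is smooth, connected and
$k$-split unipotent, with Lie algebra $(\operatorname{Lie}K)_{>0}$, the sum of the positive weight
spaces of $\lambda$ \cite[Props.\ 2.1.8, 2.1.10]{CGP}. A $k$-split unipotent group is filtered with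
quotients $\mathbb G_a$, and $H^1(k,\mathbb G_a)=0$; therefore $H^1(k,U_\lambda(K))=1$ for
smooth $K$. For reductive $G$ the smooth group $U_\lambda(G)$ has the same $\overline k$-points as
$R_u(P_\lambda)$, so the two agree.

\smallskip
\textbf{Quotients.} Let $K$ be a closed subgroup scheme of $G$. The quotient $G/K$ is a separated
scheme of finite type over $k$, the map $G\to G/K$ is an fppf $K$-torsor, and
$(G/K)(\overline k)=G(\overline k)/K(\overline k)$. If $K=G_x$ for a rational vector $x$ of a $G$-module
$V$, the orbit map induces an immersion $G/K\hookrightarrow V$ \cite[III \S3, 5.2]{DG}. We use this also over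
extensions of $k$.

\smallskip
\textbf{Quasi-affine schemes.} Let $X$ be a quasi-affine scheme of finite type over a field and
$B=\mathcal O(X)$. Then there are $f_1,\dots,f_r\in B$ such that the open sets $X_{f_i}$ are affine and
cover $X$, and $\mathcal O(X_{f_i})=B_{f_i}$. A scheme that is affine over a quasi-affine scheme
is quasi-affine.

\subsection*{Reduction to a rational vector}

\begin{lemma}\label{lem:reduction}
To prove Theorem~\ref{thm:general} we may assume that $V$ is a $G$-module over $k$ and $v\in V(k)$. To prove the
implication in Theorem~\ref{thm:separable} we may assume that $V$ is a $G$-module over $k$.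
\end{lemma}

\begin{proof}
An affine $G$-variety over $k$ embeds $G$-equivariantly over $k$ as a closed subvariety of a
$G$-module $V_0$ over $k$. As the subvariety is closed, limits exist in it if and only if they exist
in $V_0$, and they agree. This proves the second assertion. For the first, let
$v\in V_0\otimes_k\overline k$ and write $v=\sum_{i=1}^rc_i\otimes v_i$ with $v_i\in V_0$ and with
$c_i\in\overline k$ linearly independent over $k$. For $z_i\in V_0$ the equation $\sum c_i\otimes z_i=0$
forces all $z_i=0$. The weight spaces of $\lambda$ are defined over $k$, so $v$ has no component of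
negative weight if and only if no $v_i$ has one. Thus $v'=\lim\lambda(a)v$ exists if and only if all
$v_i'=\lim\lambda(a)v_i$ exist, and then $v'=\sum c_i\otimes v_i'$. For $h\in G(k)$ we likewise have
$hv=v'$ if and only if $hv_i=v'_i$ for all $i$. So the hypotheses and the conclusion for $(V,v)$
are equivalent to those for the module $V_0^r$ and its rational vector $(v_1,\dots,v_r)$.
\end{proof}

If $v\in V(k)$, then $v'=v_0\in V(k)$. With $x=v'$ and $\gamma=g^{-1}$ we have $v=\gamma x$. An
element $u\in U_\lambda(G)(k)$ satisfies $uv=v'$ if and only if $u\gamma\in G_x(k)$. So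
Theorem~\ref{thm:general} is equivalent to the following form of \eqref{eq:idea}.

\begin{theorem}\label{thm:group}
Let $V$ be a $G$-module over $k$, let $x\in V(k)$, $\lambda\in Y_k(G)$ and $\gamma\in G(k)$. If
$\lim_{a\to0}\lambda(a)\gamma x=x$, then $\gamma\in U_\lambda(G)(k)\,G_x(k)$.
\end{theorem}

Note that the hypothesis forces $x\in V_0$, the weight-$0$ space of $V$: the limit of
$\lambda(a)\gamma x$ is the weight-$0$ component of $\gamma x$.

\section{Smooth stabilizers}\label{sec:smooth}

If the stabilizer is smooth, tangent spaces compute dimensions of orbits, and torsors under its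
$U_\lambda$ have rational points. This gives Theorem~\ref{thm:group} in that case, even with a
weaker rationality hypothesis.

\begin{proposition}\label{prop:smooth}
Let $V$ be a $G$-module over $k$, $v\in V(k)$ and $\lambda\in Y_k(G)$, and suppose that
$x=\lim_{a\to0}\lambda(a)v$ exists. Assume that $v\in G(\overline k)x$ and that $H=G_x$ is smooth.
Then $v\in U_\lambda(G)(k)x$.
\end{proposition}

\begin{proof}
Let $U=U_\lambda(G)$. As $x\in V_0$, the cocharacter $\lambda$ takes values in $H$, and the
stabilizer of $x$ in $U$ is $U\cap H=U_\lambda(H)$ by \eqref{eq:UH}. Let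
$\mathfrak g=\bigoplus\mathfrak g_n$ be the Lie algebra of $G$ with its $\lambda$-grading, and let
$\mathfrak h=\operatorname{Lie}H=\{X\in\mathfrak g:Xx=0\}$. Since $x\in V_0$ we have
$\mathfrak g_nx\subseteq V_n$, and $\mathfrak h$ is graded.

\emph{Conjugacy over $\overline k$.} We work over $\overline k$. Let $Z=Gx\cong G/H$, a locally
closed subscheme of $V$. Since $H$ is smooth, $G\to G/H$ is smooth, hence surjective on tangent spaces,
and $T_xZ=\mathfrak gx=\bigoplus\mathfrak g_nx$. Consider the scheme-theoretic intersection
\[
F=Z\cap(x+V_{>0}).
\]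
It is stable under $\lambda$. It contains $v$, because $v\in Gx$ and because the limit of
$\lambda(a)v$ exists and equals $x$, so that $v\in x+V_{>0}$. It also contains
$Ux$: for $u\in U$ we have $\lambda(a)ux=(\lambda(a)u\lambda(a)^{-1})x\to x$, so $ux\in x+V_{>0}$.
Moreover $T_xF=T_xZ\cap V_{>0}=\mathfrak g_{>0}x$, and the kernel of the linear map
$\mathfrak g_{>0}\to V$, $X\mapsto Xx$, is $\mathfrak h_{>0}$. As $G$ and $H$ are smooth,
$\dim U=\dim\mathfrak g_{>0}$ and $\dim U_\lambda(H)=\dim\mathfrak h_{>0}$. Therefore
\[
\dim Ux=\dim\mathfrak g_{>0}-\dim\mathfrak h_{>0}=\dim T_xF\ \ge\ \dim_xF\ \ge\ \dim Ux .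
\]
Equality holds throughout, so $F$ is regular at $x$. Hence $x$ lies on exactly one irreducible component
of $F$, and its dimension is $\dim Ux$.

Next, \emph{every nonempty closed $\lambda$-stable subset $C$ of $F$ contains $x$.} Indeed, for a
closed point $f\in C$ the curve $a\mapsto\lambda(a)f$ extends to a map $\mathbb A^1\to x+V_{>0}$ with
value $x\in F$ at $0$, so its image lies in $F$. The preimage of $C$ in $\mathbb A^1$ is closed and
contains $\mathbb G_m$, so it contains $0$. We use this twice. Each irreducible component of $F$ is
closed, and $\lambda$-stable because $\mathbb G_m$ is connected; so each contains $x$. Hence $F$ is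
irreducible, of dimension $\dim Ux$. The orbit $Ux$ is open in its closure in $F$, and this closure is
$F$ for dimension reasons, so $F\setminus Ux$ is closed. It is $\lambda$-stable, since $\lambda$ normalizes
$U$ and fixes $x$, and it does not contain $x$. So it is empty, and $v\in F=Ux$ as sets.

\emph{Conjugacy over $k$.} Let $E=\{u\in U:ux=v\}$, a closed subscheme of $U$ over $k$. We have just
seen that $E(\overline k)\ne\varnothing$, so $E$ is a torsor under the smooth group $U_\lambda(H)$. Since
$H^1(k,U_\lambda(H))=1$, there is a point $u\in E(k)$, and $v=ux$.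
\end{proof}

In the proof of Theorem~\ref{thm:group} the proposition is applied only to $v=\gamma x$ with
$\gamma\in G(k)$. Then $G_v=\gamma H\gamma^{-1}$ is smooth, so for reductive $G$ fact (ii) of
Section~\ref{sec:intro} could be used instead. The smoothness of $H$ cannot be dropped from
Proposition~\ref{prop:smooth}: in Section~\ref{sec:example} with $p\ge3$ and $d=c^2$, we have
$v\in G(\overline k)*x$ but $v\notin U_\lambda(G)(k)*x$.

\section{Shrinking a nonsmooth stabilizer}\label{sec:shrink}

\begin{proposition}\label{prop:shrink}
Let $V$ be a $G$-module over $k$ and $x\in V(k)$, and suppose that $H=G_x$ is not smooth. Then there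
are a $G$-module $W$ over $k$ and a vector $y\in W(k)$ such that:
\begin{enumerate}
\item[(a)] $G_y\subsetneq H$;
\item[(b)] if $\lambda\in Y_k(G)$ and $\gamma\in G(k)$ satisfy $\lim_{a\to0}\lambda(a)\gamma x=x$, then
$\lim_{a\to0}\lambda(a)\gamma y=y$.
\end{enumerate}
\end{proposition}

The proof occupies Steps 1--5 below. It follows the example: pass to the reduced stabilizer over an
inseparable extension, realize it as the stabilizer of a vector, restrict scalars, and lift the limit.

\subsection*{Step 1: the reduced stabilizer}
Let $k_{\mathrm{perf}}$ be the perfect closure of $k$. The reduced subscheme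
$(H_{k_{\mathrm{perf}}})_{\mathrm{red}}$ is a smooth closed subgroup scheme of $G_{k_{\mathrm{perf}}}$.
Its ideal is generated by finitely many elements, so it is defined over a finite
extension $k'\subseteq k_{\mathrm{perf}}$ of $k$: there is a closed subscheme $H_1\subseteq H_{k'}$ with
$(H_1)_{k_{\mathrm{perf}}}=(H_{k_{\mathrm{perf}}})_{\mathrm{red}}$. By faithfully flat descent $H_1$
is a smooth closed $k'$-subgroup scheme of $G_{k'}$. Moreover,
\begin{equation}\label{eq:samepoints}
H_1(\overline k)=H(\overline k).
\end{equation}
The extension $k'/k$ is finite and purely inseparable. Its finiteness will matter in Step~4, where $k'$-vector spaces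
are regarded as $k$-vector spaces.

\subsection*{Step 2: a finite covering of the orbit}
Put $Z=G_{k'}/H_{k'}$ and $\tilde Z=G_{k'}/H_1$, let $o\in\tilde Z(k')$ be the base point, and let
$\pi:\tilde Z\to Z$ be the natural map. Via the orbit map of $x$ we regard $Z$ as a locally closed
subscheme of $V_{k'}$; then $\pi(o)=x$.

\emph{The map $\pi$ is finite.} Let $Q=\pi^{-1}(x)$. It is a $k'$-scheme of finite type, and by
\eqref{eq:samepoints} the set $Q(\overline k)=H(\overline k)/H_1(\overline k)$ is one point; so $Q$ is finite
over $k'$. The base change of $\pi$ along the fppf cover $G_{k'}\to Z$, $h\mapsto hx$, is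
$\{(h,z):\pi(z)=hx\}\to G_{k'}$, and $(h,z)\mapsto(h,h^{-1}z)$ identifies it with the
projection $G_{k'}\times Q\to G_{k'}$. The latter is finite, and finiteness descends along fppf covers.

\emph{The point $o$ is the only $k'$-point of $\tilde Z$ over $x$,} because
$\tilde Z(k')\subseteq\tilde Z(\overline k)$ and $Q(\overline k)$ is one point.

\subsection*{Step 3: $H_1$ as the stabilizer of a vector}
We need $H_1$ to fix a vector, not just a line, and we need the whole orbit $\tilde Z$ inside the
module, since we want to transport limits. This is possible because $\tilde Z$ is quasi-affine: $Z$ is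
open in a closed subscheme of $V_{k'}$, hence quasi-affine, and $\tilde Z$ is finite over $Z$.

Let $B=\mathcal O(\tilde Z)$. By flat base change
$\mathcal O(G_{k'}\times\tilde Z)=k'[G]\otimes_{k'}B$, where $k'[G]=\mathcal O(G_{k'})$. Hence the action of
$G_{k'}$ on $\tilde Z$ makes $B$ a rational, and so locally finite, $G_{k'}$-module,
by $(hf)(z)=f(h^{-1}z)$. Choose $f_1,\dots,f_r\in B$ such that the $\tilde Z_{f_i}$ are
affine and cover $\tilde Z$. The ring $\mathcal O(\tilde Z_{f_i})=B_{f_i}$ is a finitely generated $k'$-algebra, so it is generated by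
$f_i^{-1}$ and finitely many elements $b_{ij}\in B$. Let $M\subset B$ be a finite-dimensional
$G_{k'}$-stable subspace containing all $f_i$ and all $b_{ij}$, and put $W_1=M^\vee$, which as a scheme is
$\operatorname{Spec}\operatorname{Sym}(M)$. Evaluation of functions gives a $G_{k'}$-equivariant morphism
\[
\varphi:\tilde Z\to W_1,\qquad \varphi(z)(f)=f(z)\quad(f\in M).
\]
If $D(f_i)\subset W_1$ is the open set where $f_i\neq0$, then $\varphi^{-1}(D(f_i))=\tilde Z_{f_i}$, and
$\operatorname{Sym}(M)_{f_i}\to B_{f_i}$ is surjective by the choice of $M$. So $\varphi$ is a closed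
immersion into the open subscheme $\bigcup_iD(f_i)$; in particular it is a monomorphism. Put
$y=\varphi(o)\in W_1(k')$. For $h\in G(A)$, with $A$ a $k'$-algebra, we have $hy=y$ if and only if $ho=o$.
Hence the stabilizer of $y$ in $G_{k'}$ is the stabilizer of $o\in G_{k'}/H_1$, which is $H_1$.

\subsection*{Step 4: restriction of scalars, and part (a)}
Let $W$ be $W_1$ viewed as a $k$-vector space; it is finite-dimensional since $[k':k]<\infty$. For a
$k$-algebra $A$ we have
\[
W\otimes_kA=W_1\otimes_{k'}(k'\otimes_kA).
\]
Let $h\in G(A)$ act on it through its image in $G(k'\otimes_kA)$. This action is $A$-linear and functorial in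
$A$, so $W$ is a $G$-module over $k$, and $y\in W(k)$. Let $\hat H=G_y$ be the stabilizer of $y\in W$ in
$G$. By Step 3,
\begin{equation}\label{eq:Hhat}
\hat H(A)=\{h\in G(A):\text{the image of }h\text{ in }G(k'\otimes_kA)\text{ lies in }H_1(k'\otimes_kA)\}.
\end{equation}

\emph{$\hat H\subseteq H$.} If $h\in\hat H(A)$, its image lies in $H_1(k'\otimes_kA)\subseteq H(k'\otimes_kA)$.
As $A\to k'\otimes_kA$ is injective, the equations of $H$ already vanish at $h$ over $A$.

\emph{$\hat H\ne H$.} Suppose $\hat H=H$, and apply \eqref{eq:Hhat} to $A=k[H]$ and the tautological point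
of $H(A)$. Its image over $k'\otimes_kA=\mathcal O(H_{k'})$ is the inclusion $H_{k'}\to G_{k'}$, which therefore
factors through $H_1$. So $H_{k'}=H_1$ is smooth, and hence $H$ is smooth, contrary to assumption. This
proves (a).

\subsection*{Step 5: lifting the limit, and part (b)}
Let $\lambda\in Y_k(G)$ and $\gamma\in G(k)$ with $\lim_{a\to0}\lambda(a)\gamma x=x$. Consider
\[
\alpha:\mathbb G_{m,k'}\to\tilde Z,\qquad a\mapsto\lambda(a)\gamma\, o .
\]
Then $\pi\alpha(a)=\lambda(a)\gamma x$, which by hypothesis extends to a morphism
$\beta:\mathbb A^1_{k'}\to V_{k'}$ with $\beta(0)=x$.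

\emph{$\beta$ is a morphism into $Z$.} Let $\overline Z$ be the scheme-theoretic closure of $Z$ in
$V_{k'}$. Functions in its ideal pull back to polynomials vanishing on $\mathbb G_{m,k'}$, that is, to
zero; so $\beta$ factors through $\overline Z$. Since $\beta=\pi\alpha$ on $\mathbb G_{m,k'}$ and
$\beta(0)=x\in Z$, the image of $\beta$ lies in $Z$, which is open in $\overline Z$.

\emph{$\alpha$ extends to $\tilde\alpha:\mathbb A^1_{k'}\to\tilde Z$ with $\pi\tilde\alpha=\beta$.} The
scheme $\mathbb A^1_{k'}\times_Z\tilde Z$ is finite over $\mathbb A^1_{k'}$, so it equals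
$\operatorname{Spec}R$ with $R$ a finite $k'[t]$-algebra. The map $\alpha$ defines a section of it over
$\mathbb G_{m,k'}$, i.e.\ a $k'[t]$-algebra homomorphism $R\to k'[t,t^{-1}]$. The image consists of
elements integral over $k'[t]$, and $k'[t]$ is integrally closed, so the image lies in $k'[t]$. This gives a
section over $\mathbb A^1_{k'}$, and composing it with the projection to $\tilde Z$ gives $\tilde\alpha$.

\emph{The value at $0$.} The point $\tilde\alpha(0)\in\tilde Z(k')$ lies over $\beta(0)=x$, so
$\tilde\alpha(0)=o$ by Step 2. Applying $\varphi$, we see that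
$a\mapsto\varphi(\lambda(a)\gamma\,o)=\lambda(a)\gamma y$ extends to a morphism
$\mathbb A^1_{k'}\to W_1$ with value $y$ at $0$.

\emph{Back to $W$.} So far the limit was taken in $W_1$, over $k'$. For a $k$-algebra $A$ and $a\in A^\times$,
the element $\lambda(a)$ acts on $(W_1)_n\otimes_{k'}(k'\otimes_kA)$ as $a^n$. So the weight spaces of
$\lambda$ on $W$ and on $W_1$ coincide. As $\gamma\in G(k)$, it acts on $W$, by the same map as on $W_1$, and
$\gamma y\in W(k)$. This vector has no component of negative weight, and its weight-$0$ component is $y$. Hence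
$\lim_{a\to0}\lambda(a)\gamma y=y$ in $W$, which is (b). This completes the proof of
Proposition~\ref{prop:shrink}. \qed

\begin{remark}
The rationality of $\gamma$ is essential in the last paragraph. An element of $G(k')$ acts on $W_1$, but
in general this action does not come from the $G$-module structure of $W$ over $k$: there $G(k')$ acts only on
$W\otimes_kk'=W_1\otimes_{k'}(k'\otimes_kk')$.
\end{remark}

\begin{remark}
No rational points are lost in passing from $H$ to $\hat H$. By \eqref{eq:samepoints} we have
$H_1(k')=H(k')$, so \eqref{eq:Hhat} with $A=k$ gives $\hat H(k)=H(k)$. But $\dim\hat H$ may be smaller than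
$\dim H$, as in Section~\ref{sec:example}. Then $G/\hat H\to G/H$ has fibers of positive dimension and is not
finite. It is the detour through $k'$ that lifts the limit.
\end{remark}

\section{Proof of Theorems \ref{thm:reductive} and \ref{thm:general}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:group}]
Fix $\lambda$ and $\gamma$. Start with $(V^{(0)},x^{(0)})=(V,x)$, which satisfies
$\lim_{a\to0}\lambda(a)\gamma x^{(0)}=x^{(0)}$. As long as the stabilizer of $x^{(i)}\in V^{(i)}$ is not smooth,
Proposition~\ref{prop:shrink} gives a $G$-module $V^{(i+1)}$ over $k$ and a vector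
$x^{(i+1)}\in V^{(i+1)}(k)$ with
\[
G_{x^{(i+1)}}\subsetneq G_{x^{(i)}},\qquad
\lim_{a\to0}\lambda(a)\gamma x^{(i+1)}=x^{(i+1)} .
\]
As $k[G]$ is noetherian, closed subgroup schemes of $G$ satisfy the descending chain condition. So the
process stops at some $(V^{(n)},x^{(n)})$ for which $S=G_{x^{(n)}}$ is smooth. Apply Proposition~\ref{prop:smooth}
to $V^{(n)}$ and $\gamma x^{(n)}$, whose limit is $x^{(n)}$: there is $u\in U_\lambda(G)(k)$ with
$\gamma x^{(n)}=ux^{(n)}$. Hence $u^{-1}\gamma\in S(k)\subseteq G_x(k)$, and $\gamma\in U_\lambda(G)(k)\,G_x(k)$.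
\end{proof}

Theorem~\ref{thm:general} follows by Lemma~\ref{lem:reduction} and the equivalence noted before
Theorem~\ref{thm:group}. Theorem~\ref{thm:reductive} is the case of reductive $G$, where
$U_\lambda(G)=R_u(P_\lambda)$. \qed

\section{Conjugacy over a separable closure}\label{sec:separable}

For rational $v$, Theorem~\ref{thm:general} over $k_s$ yields a conjugating element in
$U_\lambda(G)(k_s)$, and one has to descend it to $k$. The relevant torsor may be a torsor under a nonsmooth
group, but only its $k_s$-points matter, and these see only a smooth subgroup.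

\begin{proof}[Proof of the implication in Theorem~\ref{thm:separable}]
By Lemma~\ref{lem:reduction} we may assume that $V$ is a module. Then $v'\in V(k)$. Let $H=G_{v'}$ and
$E=\{u\in U_\lambda(G):uv'=v\}$, a $k$-scheme. By Theorem~\ref{thm:general} over $k_s$ we have
$E(k_s)\ne\varnothing$. So $E(k_s)$ is a principal homogeneous set, with compatible action of
$\operatorname{Gal}(k_s/k)$, under the group
\[
N=(U_\lambda(G)\cap H)(k_s).
\]
Let $S\subseteq H$ be the largest smooth closed $k$-subgroup; it satisfies $S(k_s)=H(k_s)$
\cite[Lemma C.4.1]{CGP}. Since $\lambda$ fixes $v'$, it takes values in $H$. Its image is a smooth closed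
subgroup of $H$, so $\lambda$ takes values in $S$. By \eqref{eq:UH},
\[
U_\lambda(S)(k_s)=U_\lambda(G)(k_s)\cap S(k_s)=U_\lambda(G)(k_s)\cap H(k_s)=N .
\]
As $S$ is smooth, $H^1(\operatorname{Gal}(k_s/k),N)=H^1(k,U_\lambda(S))=1$. So $E(k_s)$ has a Galois-invariant point,
i.e.\ there is $u\in E(k)$. Then $v'=u^{-1}v\in U_\lambda(G)(k)v$.
\end{proof}

The next example proves the last assertion of Theorem~\ref{thm:separable}. It also shows that the
rationality of $g$ in Theorem~\ref{thm:reductive} cannot be dropped.

\begin{example}\label{ex:sharp}
Let $\operatorname{char}k=p>0$ and $c\in k\setminus k^p$. Let $\mathrm{GL}_2$ act on $\mathbb A^2$ through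
the $p$-Frobenius on matrix entries, and let
\[
\lambda(a)=\operatorname{diag}(1,a),\qquad v=(1,c),\qquad \lambda(a)\cdot v=(1,a^pc)\to v'=(1,0).
\]
The group $R_u(P_\lambda)$ consists of the lower unitriangular matrices. The matrix
\[
\begin{pmatrix}1&0\\-c^{1/p}&1\end{pmatrix}\in R_u(P_\lambda)\bigl(k(c^{1/p})\bigr)
\]
maps $v$ to $v'$, because $(-c^{1/p})^p+c=(-1)^pc+c=0$. So $v$ and $v'$ are conjugate
over the purely inseparable extension $k(c^{1/p})$. But they are not conjugate over $k_s$, and a fortiori not over
$k$. Indeed, vectors in $\mathrm{GL}_2(k_s)\cdot v'$ have the form $(\alpha^p,\delta^p)$ with $\alpha,\delta\in k_s$,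
while $c\notin k_s^p$, because $k(c^{1/p})/k$ is purely inseparable of degree $p$.
\end{example}

\begin{thebibliography}{9}

\bibitem{CGP}
Conrad, Gabber, Prasad, \emph{Pseudo-reductive groups}.

\bibitem{DG}
Demazure, Gabriel, \emph{Groupes alg\'ebriques}.

\bibitem{Uchiyama}
Tomohiro Uchiyama, \emph{Complete reducibility of subgroups of reductive algebraic groups over nonperfect
fields 3}, arXiv:1612.05863 (2016).

\end{thebibliography}

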